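
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The Borel Conjecture in the groups ${}^{\kappa}2$ when Borel's Conjecture fails}


\begin{abstract}
For an infinite cardinal $\kappa$ let $\mathsf{BC}_\kappa$ say that every Rothberger bounded subset of the topological group ${}^{\kappa}2$ has cardinality at most $\kappa$. We show that $\mathsf{BC}_{\aleph_1}$ is consistent with the failure of Borel's Conjecture, relative to an inaccessible cardinal, and that the inaccessible is necessary. We show that $\mathsf{BC}_{\aleph_\omega}$ is consistent with the failure of Borel's Conjecture, relative to a $2$-huge cardinal (and somewhat less), and that some large cardinal strength, at least $0^\#$, is necessary. In all the models constructed the Continuum Hypothesis holds. The case $\aleph_1$ rests on a perfect set argument for trees after a L\'evy collapse. This argument cannot work at $\aleph_\omega$;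 there we combine Chang's conjecture with a countable support iteration of Mathias forcing of length $\omega_1$.
\end{abstract}

\section{The question and the answers}\label{sec:intro}

Let $(G,\ast)$ be a topological group. A set $X\subseteq G$ is \emph{Rothberger bounded} (or strongly null) if for every sequence $(U_n:n<\omega)$ of neighborhoods of the identity there are $x_n\in G$ with
\[
X\subseteq\bigcup_{n<\omega}x_n\ast U_n .
\]
One is handed a sequence of neighborhoods, arbitrarily small, and must cover $X$ by one translate of each. In $(\mathbb R,+)$ this is strong measure zero. Recall that a metric space $(X,d)$ has \emph{strong measure zero} if for each sequence $(\epsilon_n)$ of positive reals there are open sets $U_n$ of diameter at most $\epsilon_n$ with $X\subseteq\bigcup_nU_n$. Borel's Conjecture, $\mathsf{BC}$, says that every strong measure zero set of reals is countable.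

We consider the groups ${}^{\kappa}2$, for $\kappa$ an infinite cardinal, with coordinatewise addition modulo $2$ and the product topology, where $2=\{0,1\}$ is discrete. Let
\[
\mathsf{BC}_\kappa:\quad\text{every Rothberger bounded subset of }{}^{\kappa}2\text{ has cardinality at most }\kappa .
\]
For $\kappa=\aleph_0$ this is equivalent to $\mathsf{BC}$. For every $\kappa$ the bound $\kappa$ is the least one could ask for: the $\kappa$ unit vectors form a Rothberger bounded set (Example~\ref{ex:unit}). Galvin and Scheepers \cite{GS} asked:

\begin{quote}
\emph{Is it consistent that $\mathsf{BC}_\kappa$ holds for some uncountable cardinal $\kappa$, while $\mathsf{BC}$ fails? What if $\kappa=\aleph_1$ or $\kappa=\aleph_\omega$?}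
\end{quote}

At first sight the failure of $\mathsf{BC}$ is no obstacle. Under the Continuum Hypothesis ($\mathsf{CH}$) Borel's Conjecture fails, but every set of reals then has size at most $\aleph_1$, and so a counterexample to $\mathsf{BC}$, moved into ${}^{\kappa}2$ with $\kappa$ uncountable, does not contradict $\mathsf{BC}_\kappa$. A counterexample to $\mathsf{BC}_\kappa$ must have at least $\kappa^+$ elements, and under $\mathsf{CH}$ no countable set of coordinates can tell them apart. A basic neighborhood of the identity, on the other hand, looks at only finitely many coordinates, and a sequence of such neighborhoods at only countably many. So what matters is how the \emph{countable projections}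
\[
X{\restriction}C=\{x{\restriction}C:x\in X\},\qquad C\subseteq\kappa\text{ countable},
\]
of a set of size $\kappa^+$ behave. If they are all countable, then $X$ is Rothberger bounded; if one of them contains a perfect set, then $X$ is not (Lemma~\ref{lem:proj}). For $\kappa=\aleph_1$, a set of size $\aleph_2$ whose countable projections are all countable is, via characteristic functions, the same thing as a Kurepa family of size $\aleph_2$. This is how large cardinals enter; with their help, the answer is ``yes''.

\begin{theorem}[$\kappa=\aleph_1$]\label{thm:A}
\begin{enumerate}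
\item If $\mathsf{ZFC}$ + ``there is an inaccessible cardinal'' is consistent, then so is $\mathsf{ZFC}+\mathsf{CH}+\neg\mathsf{BC}+\mathsf{BC}_{\aleph_1}$.
\item $\mathsf{BC}_{\aleph_1}$ implies that $\omega_2$ is inaccessible in $L$.
\item If there are infinitely many inaccessible cardinals, then some forcing extension satisfies $\mathsf{CH}$, $\neg\mathsf{BC}$ and $\mathsf{BC}_{\aleph_n}$ for all $n\ge1$.
\end{enumerate}
\end{theorem}

In particular $\mathsf{BC}_{\aleph_1}+\neg\mathsf{BC}$ is equiconsistent with an inaccessible cardinal.

\begin{theorem}[$\kappa=\aleph_\omega$]\label{thm:B}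
Suppose there is an elementary embedding $j:V\to M$, with $M$ transitive, with critical point $\kappa$, and with $M$ closed under $j(\kappa)^{+\omega+1}$-sequences (for example, suppose $\kappa$ is $2$-huge). Then some forcing extension satisfies $\mathsf{CH}$, $\neg\mathsf{BC}$ and $\mathsf{BC}_{\aleph_\omega}$.
\end{theorem}

So all three questions have the answer ``yes'', modulo large cardinals. Theorem~\ref{thm:B} follows from a transfer theorem, which turns a form of Chang's conjecture in the ground model into $\mathsf{BC}_\tau$ in an extension.

\begin{definition}\label{def:chang}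
For an infinite cardinal $\tau$, let $\mathrm{Ch}(\tau)$ be the following form of Chang's conjecture $(\tau^+,\tau)\twoheadrightarrow(\aleph_1,\aleph_0)$: for all sufficiently large regular $\theta$ and all $a\in H(\theta)$ there is $N\prec H(\theta)$ with $a\in N$, $N\cap\tau$ countable and $N\cap\tau^+$ uncountable.
\end{definition}

Here $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$.

\begin{theorem}[transfer]\label{thm:C}
Assume $\mathsf{CH}$ and let $P$ be the countable support iteration of length $\omega_1$ of Mathias forcing. Then $P$ is proper and $\aleph_2$-c.c., and it forces $\mathsf{CH}$ (hence $\neg\mathsf{BC}$) and $\mathsf{BC}_\tau$ for every cardinal $\tau$ such that $\tau\ge2^{\aleph_1}$ and $\mathrm{Ch}(\tau)$ hold in the ground model.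
\end{theorem}

The last theorem is not needed for the three answers. It shows why the method for $\aleph_1$ must be replaced at $\aleph_\omega$, and that large cardinals cannot be avoided there either.

\begin{theorem}[limits]\label{thm:D}
\begin{enumerate}
\item There is $X\subseteq{}^{\aleph_\omega}2$ of size $\aleph_{\omega+1}$ such that no countable projection of $X$ contains a perfect set.
\item $\square_{\aleph_\omega}$ implies $\neg\mathsf{BC}_{\aleph_\omega}$. Hence $\mathsf{BC}_{\aleph_\omega}$ implies that $0^\#$ exists.
\end{enumerate}
\end{theorem}

\paragraph{The two methods.} For $\kappa=\aleph_1$ we show that after a L\'evy collapse every set $X$ of size $\aleph_2$ has a countable projection containing a perfect set. The reason is that some element of $X$, viewed as a branch of a tree of height $\omega_1$, is new over an intermediate model, and the possible values of a name for a new branch split into a perfect set (Section~\ref{sec:aleph1}). At $\aleph_\omega$ we can only hope for projections to countably many coordinates that are uncountable, and this is what Chang's conjecture gives. An uncountable set of reals may well have strong measure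 zero under $\mathsf{CH}$, but it ceases to be Rothberger bounded once a Mathias real is added, and the rest of the iteration cannot repair this. The point of Section~\ref{sec:transfer} is that every set of size $\tau^+$ in the final model has a countable projection with an uncountable subset that appears at some stage before $\omega_1$, so that another Mathias real is still to come. Section~\ref{sec:alephomega} produces the required ground model, and Section~\ref{sec:limits} proves Theorem~\ref{thm:D}.

\paragraph{Notation.} A \emph{perfect set} is a homeomorphic copy of the Cantor set. ${}^{n}2$ is the set of binary strings of length $n$, while $2^n$ is a number. The quantifier $\exists^\infty n$ means ``for infinitely many $n$''. Smaller forcing conditions are stronger. A forcing is \emph{${<}\nu$-closed} if every decreasing sequence of length less than $\nu$ has a lower bound; such a forcing adds no new sequences of length less than $\nu$ of ground model elements.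

\section{Finitely many coordinates, countable projections}\label{sec:proj}

\begin{lemma}\label{lem:crit}
A set $X\subseteq{}^{\kappa}2$ is Rothberger bounded if and only if for every sequence $(F_n)$ of finite subsets of $\kappa$ there are $s_n\in{}^{F_n}2$ such that for every $x\in X$ there is $n$ with $x{\restriction}F_n=s_n$.
\end{lemma}

\begin{proof}
The sets $[F]=\{u:u{\restriction}F=0\}$, for $F\subseteq\kappa$ finite, form a neighborhood base at $0$, so it suffices to consider the sequences $U_n=[F_n]$. The translate $x_n+[F_n]$ is $\{u:u{\restriction}F_n=x_n{\restriction}F_n\}$, and $x_n{\restriction}F_n$ may be any element of ${}^{F_n}2$.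
\end{proof}

Subsets of Rothberger bounded sets are Rothberger bounded. Hence $\mathsf{BC}_\kappa$ holds as soon as no set of size exactly $\kappa^+$ is Rothberger bounded.

\begin{lemma}\label{lem:proj}
Let $X\subseteq{}^{\kappa}2$.
\begin{enumerate}
\item[(a)] If $X$ is Rothberger bounded, $c_0,c_1,\dots\in\kappa$ are distinct and $h:\omega\to\omega$, then there are $s_n\in{}^{h(n)}2$ such that for every $x\in X$ we have $(x(c_i))_{i<h(n)}=s_n$ for infinitely many $n$.
\item[(b)] If $X{\restriction}C$ is countable for every countable $C\subseteq\kappa$, then $X$ is Rothberger bounded.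
\item[(c)] If $X{\restriction}C$ contains a perfect set for some countable $C\subseteq\kappa$, then $X$ is not Rothberger bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Split $\omega$ into infinitely many infinite sets and apply Lemma~\ref{lem:crit} to each part separately, with $F_n=\{c_i:i<h(n)\}$. Every $x\in X$ is caught at least once in each part.

(b) We may assume $X\neq\emptyset$. Given $(F_n)$, let $C=\bigcup_nF_n$, let $(t_n:n<\omega)$ enumerate $X{\restriction}C$, possibly with repetitions, and put $s_n=t_n{\restriction}F_n$. If $x{\restriction}C=t_n$, then $x{\restriction}F_n=s_n$.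

(c) Here $C$ is infinite; enumerate it injectively as $c_0,c_1,\dots$ and identify ${}^{C}2$ with ${}^{\omega}2$. Let $K\subseteq X{\restriction}C$ be perfect and let $\mu$ be an atomless Borel probability measure on ${}^{\omega}2$ with $\mu(K)=1$. For each $n$ there is $h(n)$ such that every cylinder given by the first $h(n)$ coordinates has measure less than $2^{-n-2}$. Otherwise, the strings whose cylinders have measure at least $2^{-n-2}$ form an infinite subtree of ${}^{<\omega}2$; by K\"onig's lemma it has an infinite branch, and this branch is a point of measure at least $2^{-n-2}$. Now for any choice of $s_n\in{}^{h(n)}2$ the corresponding cylinders have total measure at most $\sum_n2^{-n-2}=\tfrac12<1$, so they do not cover $K$. Hence the criterion of Lemma~\ref{lem:crit} fails for $F_n=\{c_i:i<h(n)\}$.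
\end{proof}

\begin{example}\label{ex:unit}
For $\xi<\kappa$ let $e_\xi\in{}^{\kappa}2$ be the unit vector at $\xi$. The projection of $\{e_\xi:\xi<\kappa\}$ to a countable $C$ consists of the unit vectors of ${}^{C}2$ and possibly $0$, so it is countable. By Lemma~\ref{lem:proj}(b) this set of size $\kappa$ is Rothberger bounded.
\end{example}

\begin{proposition}\label{prop:CH}
$\mathsf{CH}$ implies $\neg\mathsf{BC}$.
\end{proposition}

\begin{proof}
Under $\mathsf{CH}$ there is a Lusin set $L\subseteq\mathbb R$, that is, an uncountable set meeting each nowhere dense set in a countable set. To construct one, enumerate the closed nowhere dense sets as $(E_\alpha:\alpha<\omega_1)$ and use the Baire category theorem to choose $x_\alpha\notin\bigcup_{\beta<\alpha}(E_\beta\cup\{x_\beta\})$; let $L=\{x_\alpha:\alpha<\omega_1\}$. Given $(\epsilon_n)$, cover a countable dense set by open $U_{2n}$ of diameter at most $\epsilon_{2n}$. The complement of $\bigcup_nU_{2n}$ is closed and nowhere dense, so $L\setminus\bigcup_nU_{2n}$ is countable and is covered by open $U_{2n+1}$ of diameter at most $\epsilon_{2n+1}$. So $L$ is an uncountable set of strong measure zero.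
\end{proof}

\section{Perfect projections: the case of $\aleph_1$}\label{sec:aleph1}

To prove $\mathsf{BC}_\nu$ for a regular uncountable $\nu$ it is enough, by Lemma~\ref{lem:proj}(c), to find perfect sets in countable projections. A countable subset of $\nu$ is bounded, so all countable projections of $X\subseteq{}^{\nu}2$ can be read off from the tree of initial segments of elements of $X$. This suggests the following statement about trees.

\begin{quote}
$(\ast)_\nu$: \emph{If $T\subseteq{}^{<\nu}2$ has at least $\nu^+$ cofinal branches (that is, $b\in{}^{\nu}2$ with $b{\restriction}\alpha\in T$ for all $\alpha<\nu$), then for some $\alpha<\nu$ and some countable $C\subseteq\alpha$ the set $\{t{\restriction}C:t\in T\cap{}^{\alpha}2\}$ contains a perfect set.}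
\end{quote}

\begin{lemma}\label{lem:star}
Let $\nu$ be regular and uncountable. Then $(\ast)_\nu$ implies $\mathsf{BC}_\nu$.
\end{lemma}

\begin{proof}
Let $X\subseteq{}^{\nu}2$ with $|X|\ge\nu^+$, and let $T=\{x{\restriction}\alpha:x\in X,\ \alpha<\nu\}$. Every element of $X$ is a cofinal branch of $T$. Take $\alpha$ and $C$ as in $(\ast)_\nu$. Then $\{t{\restriction}C:t\in T\cap{}^{\alpha}2\}=X{\restriction}C$, so $X$ is not Rothberger bounded by Lemma~\ref{lem:proj}(c).
\end{proof}

We recall the L\'evy collapse. For $\nu$ regular and $\theta>\nu$, the conditions of $\mathrm{Col}(\nu,{<}\theta)$ are the partial functions $p$ of size less than $\nu$ with domain contained in $(\theta\setminus\{0\})\times\nu$ and $p(\xi,\alpha)<\xi$. For $I\subseteq\theta$ let $\mathrm{Col}(\nu,I)$ consist of those $p$ with all first coordinates in $I$; thus $\mathrm{Col}(\nu,{<}\theta)\cong\mathrm{Col}(\nu,{<}\delta)\times\mathrm{Col}(\nu,[\delta,\theta))$ for $\delta<\theta$. The forcing is ${<}\nu$-closed and collapses every cardinal in $(\nu,\theta)$ to $\nu$; if $\theta$ is inaccessible, it is $\theta$-c.c.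

\begin{lemma}\label{lem:levy}
Let $\nu$ be regular and uncountable, $\theta>\nu$ inaccessible and $G$ generic for $\mathrm{Col}(\nu,{<}\theta)$. Then $V[G]\models\theta=\nu^+$, $2^{<\nu}=\nu$ and $(\ast)_\nu$.
\end{lemma}

\paragraph{The first two levels.} The idea of the proof is visible after two splittings. Suppose a condition $p_\emptyset$ of a ${<}\nu$-closed forcing forces that $\dot b$ is a branch of $T$ that is not in the ground model. Then $p_\emptyset$ leaves some coordinate $\beta_\emptyset$ of $\dot b$ undecided, so there are $p_0,p_1\le p_\emptyset$ with $p_i\Vdash\dot b(\beta_\emptyset)=i$. Each $p_i$ leaves a coordinate $\beta_i$ undecided and splits into $p_{i0},p_{i1}$. The conditions $p_{00},p_{01}$ need not decide $\dot b(\beta_1)$, and $p_{10},p_{11}$ need not decide $\dot b(\beta_0)$; we extend them so that they do. Now each of the four conditions decides $\dot b$ on $\{\beta_\emptyset,\beta_0,\beta_1\}$, and the four patterns are different. Continuing for $\omega$ steps we get one pattern on countably many coordinates for each $f\in{}^{\omega}2$. The extra decisions make the pattern depend continuously on $f$. As $\nu$ is uncountable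 and regular, the coordinates are bounded in $\nu$ and the decreasing sequences of conditions have lower bounds, so every pattern comes from an actual node of $T$.

\begin{proof}[Proof of Lemma~\ref{lem:levy}]
By ${<}\nu$-closure $\nu$ remains a cardinal, by the $\theta$-c.c.\ so does $\theta$, and all cardinals in between are collapsed; so $\theta=\nu^+$ in $V[G]$. No new sequences of length less than $\nu$ are added, so $({}^{<\nu}2)^{V[G]}=({}^{<\nu}2)^V$. This set has size less than $\theta$ in $V$, as $\theta$ is inaccessible, and therefore size $\nu$ in $V[G]$.

Let $T\in V[G]$, $T\subseteq{}^{<\nu}2$, have at least $\theta=\nu^+$ cofinal branches. By the $\theta$-c.c.\ and $|({}^{<\nu}2)^V|<\theta$, $T$ has a nice name of size less than $\theta$. Each condition has size less than $\nu$, so this name mentions only conditions from $\mathrm{Col}(\nu,{<}\delta)$ for some $\delta<\theta$. Thus $T\in U:=V[G_\delta]$, where $G_\delta=G\cap\mathrm{Col}(\nu,{<}\delta)$. As $|\mathrm{Col}(\nu,{<}\delta)|<\theta$, the cardinal $\theta$ is still inaccessible in $U$, and $|({}^{\nu}2)\cap U|<\theta$. So in $V[G]$ the tree $T$ has a branch $b\notin U$. This is the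 only use of the number of branches.

$V[G]$ is a generic extension of $U$ by $R=\mathrm{Col}(\nu,[\delta,\theta))^V$. Since $\mathrm{Col}(\nu,{<}\delta)$ adds no sequences of length less than $\nu$, $R$ is also the poset $\mathrm{Col}(\nu,[\delta,\theta))$ as computed in $U$; in particular it is ${<}\nu$-closed in $U$. Work in $U$ and fix $p_\emptyset\in R$ and a name $\dot b$ such that $p_\emptyset$ forces $\dot b$ to be a cofinal branch of $T$ not in $U$.

We construct $p_s\in R$ and $\beta_s<\nu$ for $s\in{}^{<\omega}2$ such that
\begin{itemize}
\item $p_{s^\frown i}\le p_s$ and $p_{s^\frown i}\Vdash\dot b(\beta_s)=i$ for $i<2$;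
\item if $|s|=n+1$, then $p_s$ decides $\dot b(\beta_t)$ for every $t$ with $|t|\le n$.
\end{itemize}
Suppose $p_s$ is given for all $s\in{}^{n}2$. No $p_s$ decides all values $\dot b(\beta)$, $\beta<\nu$, since otherwise it would force $\dot b\in U$. This gives $\beta_s$ and two extensions of $p_s$ deciding $\dot b(\beta_s)$ in the two possible ways. After this has been done for all $s\in{}^{n}2$, extend each of the new conditions to decide the finitely many bits $\dot b(\beta_t)$, $|t|\le n$.

Let $C=\{\beta_s:s\in{}^{<\omega}2\}$ and $\alpha=\sup_s(\beta_s+1)$. Then $\alpha<\nu$, as $\nu$ is regular and uncountable. For $f\in{}^{\omega}2$ choose $p_f$ below all $p_{f{\restriction}n}$ and deciding $\dot b{\restriction}\alpha$, say as $t_f$. Such a $p_f$ exists: the $p_{f{\restriction}n}$ have a lower bound by ${<}\nu$-closure, and $\dot b{\restriction}\alpha$ is forced to be in $U$ because $\alpha<\nu$. As $\dot b$ is forced to be a branch of $T$, we have $t_f\in T\cap{}^{\alpha}2$. The value $t_f(\beta_s)$ depends only on $f{\restriction}(|s|+1)$, so $f\mapsto t_f{\restriction}C$ is continuous. Moreover $t_f(\beta_{f{\restriction}n})=f(n)$. If $f,g$ first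 differ at $n$, then $f{\restriction}n=g{\restriction}n$, and $t_f,t_g$ differ at the coordinate $\beta_{f{\restriction}n}$; so the map is injective, and its range is a perfect subset of $\{t{\restriction}C:t\in T\cap{}^{\alpha}2\}$. Finally, $V[G]$ has the same countable sequences of ordinals as $U$. So the map is still a continuous injection defined on all of ${}^{\omega}2$ in $V[G]$, and its range is still perfect there.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(1) Apply Lemma~\ref{lem:levy} with $\nu=\omega_1$ and $\theta$ inaccessible. In $V[G]$ we have $2^{\aleph_0}\le2^{<\omega_1}=\omega_1$, so $\mathsf{CH}$ holds, and $\mathsf{BC}$ fails by Proposition~\ref{prop:CH}. $\mathsf{BC}_{\aleph_1}$ holds by $(\ast)_{\omega_1}$ and Lemma~\ref{lem:star}.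

(2) By a theorem of Solovay, if $\omega_2$ is not inaccessible in $L$, then there is a Kurepa family, that is, $\mathcal F\subseteq P(\omega_1)$ with $|\mathcal F|\ge\aleph_2$ and $\{a\cap\alpha:a\in\mathcal F\}$ countable for all $\alpha<\omega_1$; see \cite{Devlin} or \cite{Jech}. Every countable $C\subseteq\omega_1$ is contained in some $\alpha<\omega_1$, so the characteristic functions of the members of $\mathcal F$ have only countably many restrictions to $C$. By Lemma~\ref{lem:proj}(b) they form a Rothberger bounded set of size greater than $\aleph_1$.

(3) Let $\theta_0=\omega_1$ and let $\theta_1<\theta_2<\cdots$ be inaccessible. Take the full support iteration of the forcings $\mathrm{Col}(\theta_{n-1},{<}\theta_n)$, $n\ge1$, each computed in the model reached so far, and let $V_n$ be the model after $n$ steps, $V_0=V$. By induction, $V_{n-1}\models\theta_{n-1}=\omega_n$, and $\theta_n$ is still inaccessible in $V_{n-1}$, because the first $n-1$ steps have a dense set of size less than $\theta_n$. So Lemma~\ref{lem:levy}, applied in $V_{n-1}$ with $\nu=\theta_{n-1}$ and $\theta=\theta_n$, gives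
\[
V_n\models\ \theta_{n-1}=\omega_n,\quad\theta_n=\omega_{n+1},\quad2^{<\omega_n}=\omega_n,\quad(\ast)_{\omega_n}.
\]
The rest of the iteration is ${<}\theta_n$-closed in $V_n$: all its iterands are, and the supports are full. So it adds no new subsets of $\omega_n$ and preserves $\omega_{n+1}=\theta_n$. In the final model, let $T\subseteq{}^{<\omega_n}2$ have at least $\omega_{n+1}$ cofinal branches. The set ${}^{<\omega_n}2$ is the same as in $V_n$ and has size $\omega_n$ there, so $T\in V_n$; all its branches are in $V_n$, and there are at least $\omega_{n+1}$ of them in $V_n$. By $(\ast)_{\omega_n}$ in $V_n$ there are $\alpha$, $C$ and a perfect set as required, and the set remains perfect as no reals are added. So $(\ast)_{\omega_n}$, and hence $\mathsf{BC}_{\aleph_n}$, holds in the final model for all $n\ge1$. $\mathsf{CH}$ holds in $V_1$ and persists, and $\mathsf{BC}$ fails by Proposition~\ref{prop:CH}.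
\end{proof}

\section{Uncountable projections and Mathias reals}\label{sec:transfer}

By Theorem~\ref{thm:D}(1) there is always a set of size $\aleph_{\omega+1}$ in ${}^{\aleph_\omega}2$ none of whose countable projections contains a perfect set, so at $\aleph_\omega$ we need another way to see that a set is not Rothberger bounded. The next observation is the starting point.

\begin{lemma}\label{lem:chang-proj}
Assume $\mathrm{Ch}(\tau)$. Then every $X\subseteq{}^{\tau}2$ with $|X|\ge\tau^+$ has an uncountable projection $X{\restriction}C$ to some countable $C\subseteq\tau$.
\end{lemma}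

\begin{proof}
Let $x_\alpha$ ($\alpha<\tau^+$) be distinct elements of $X$. Take $N\prec H(\theta)$ containing $\tau$ and $\langle x_\alpha:\alpha<\tau^+\rangle$ with $C=N\cap\tau$ countable and $N\cap\tau^+$ uncountable. If $\alpha\ne\beta$ are in $N\cap\tau^+$, then $x_\alpha(\xi)\neq x_\beta(\xi)$ for some $\xi<\tau$, and by elementarity there is such a $\xi$ in $N$, that is, in $C$. So the $x_\alpha{\restriction}C$, $\alpha\in N\cap\tau^+$, are distinct.
\end{proof}

This is the opposite of the situation in Lemma~\ref{lem:proj}(b), but it does not suffice: under $\mathsf{CH}$ the uncountable set $X{\restriction}C$ could be like a Lusin set. So we add a real that destroys all uncountable ground model sets as candidates for being Rothberger bounded. Doing so creates new sets $X$, which must be destroyed as well; so we iterate, and we must carry out the argument of Lemma~\ref{lem:chang-proj} with names.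

\subsection{Facts about Mathias forcing and iterations}

A condition of \emph{Mathias forcing} $Q$ is a pair $(s,A)$ with $s\in[\omega]^{<\omega}$, $A\in[\omega]^{\omega}$ and $\max s<\min A$ (if $s\ne\emptyset$). We put $(t,B)\le(s,A)$ if $s\subseteq t$, $t\setminus s\subseteq A$ and $B\subseteq A$. The generic real $x_G$ is the union of the first coordinates of the conditions in the generic filter $G$, and $m$ denotes its increasing enumeration. We call $(s,B)$ with $B\subseteq A$ a \emph{pure extension} of $(s,A)$. The generic filter can be read off from $x_G$:
\begin{equation}\label{eq:filter}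
(s,A)\in G\iff s\text{ is an initial segment of }x_G\text{ and }x_G\setminus s\subseteq A .
\end{equation}
The direction from left to right is clear. Conversely, let $s$ be an initial segment of $x_G$ with $x_G\setminus s\subseteq A$. If $(s,A)\notin G$, then some $(t,E)\in G$ is incompatible with $(s,A)$, and extending it inside $G$ we may assume $|t|\ge|s|$. Then $s\subseteq t$, $t\setminus s\subseteq A$, and $E\cap A$ contains the infinite set $x_G\setminus t$. So $(t,E\cap A)$ is a common extension of $(t,E)$ and $(s,A)$, a contradiction.

For a forcing $P$, a model $N\prec H(\theta)$ with $P\in N$ and $q\in P$, recall that $q$ is \emph{$(N,P)$-generic} if for every maximal antichain $A\in N$ of $P$ the set $A\cap N$ is predense below $q$. $P$ is \emph{proper} if, for all large $\theta$ and all countable $N\prec H(\theta)$ with $P\in N$, every $p\in P\cap N$ has an $(N,P)$-generic extension $q\le p$. Proper forcings preserve $\omega_1$.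

A forcing has the \emph{Laver property} if, whenever $f\in{}^{\omega}\omega$ is in the extension and $f\le g$ for some ground model $g\in{}^{\omega}\omega$, there is a ground model sequence $(S(n))$ with $|S(n)|\le2^n$ and $f(n)\in S(n)$ for all $n$. We use the following standard facts.

\begin{itemize}
\item[(M1)] $Q$ is proper, and it has \emph{pure decision} \cite{Mathias}: for every $(s,A)$ and every sentence $\varphi$ of the forcing language some pure extension $(s,B)$ decides $\varphi$. Hence, if $(s,A)\Vdash\dot y\in F$ with $F$ finite and in the ground model, then some pure extension of $(s,A)$ decides $\dot y$: decide ``$\dot y=v$'' successively for $v\in F$.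
\item[(M2)] $Q$ has the Laver property (proved below).
\item[(I1)] Countable support iterations of proper forcings are proper (Shelah). If the iterands are also forced to have the Laver property, then so does the iteration (Shelah; Judah--Shelah; see \cite[Section 6.3]{BJ}). If $P_\delta$ is a countable support iteration of proper forcings and $\beta<\delta$, then in $W[G_\beta]$ (where $W$ is the ground model) the quotient $P_\delta/G_\beta$ is equivalent to the countable support iteration of the remaining iterands \cite[Ch.~III]{Shelah}.
\item[(I2)] Under $\mathsf{CH}$, a countable support iteration of length less than $\omega_2$ of proper forcings, each forced to have size at most $\aleph_1$, is $\aleph_2$-c.c.\ and forces $\mathsf{CH}$ \cite[Ch.~III]{Shelah}, \cite[Section 2]{Abraham}.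
\end{itemize}

\begin{proof}[Proof of (M2)]
Let $(s,A)\Vdash\dot f\le g$. We build $b_0<b_1<\cdots$ in $A$ and $A=A_0\supseteq A_1\supseteq\cdots$. Given $b_0,\dots,b_{n-1}$ and $A_n$, first shrink $A_n$ so that for each of the $2^n$ sets $u\subseteq\{b_i:i<n\}$ the condition $(s\cup u,A_n)$ decides $\dot f(n)$; this is possible by (M1), as $\dot f(n)\le g(n)$. Then let $b_n=\min A_n$ and $A_{n+1}=A_n\setminus\{b_n\}$. Let $B=\{b_i:i<\omega\}$. If $(s,B)$ is in the generic filter and $u$ is the set of those $b_i$, $i<n$, that belong to the generic real, then the generic real has $s\cup u$ as an initial segment, and its other elements are in $B\setminus\{b_i:i<n\}\subseteq A_n$. So $(s\cup u,A_n)$ is in the generic filter by (\ref{eq:filter}). Hence $(s,B)$ forces $\dot f(n)$ into a fixed set of size at most $2^n$.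
\end{proof}

\subsection{A Mathias real against an uncountable set}

Let $Z\subseteq{}^{\omega}2$ be an uncountable set in a model $U$, and let $m$ be a Mathias real over $U$. Suppose that in $U[m]$ we make for each $n$ a guess, a string of length $m(n)$, at an initial segment of an element of $Z$. We claim that the guesses cannot be right infinitely often for every $z\in Z$. Since later we will know the guesses only up to small finite sets, we allow $2^n$ guesses for each $n$.

\paragraph{One guess.} First consider a single guess. Suppose $(s,A)$ forces $\dot\sigma\in{}^{\dot m(|s|)}2$. This is a guess that may depend on the first element of the generic real beyond $s$. If this element is $k$, the guess is a string of length $k$, and using pure decision repeatedly we may assume that $(s\cup\{k\},A\setminus(k+1))$ decides it for each $k\in A$, say as $\sigma^k\in{}^{k}2$. By compactness there are an infinite $B\subseteq A$ and $y\in{}^{\omega}2$ such that the $\sigma^k$ converge to $y$ along $B$: for each $j$, $\sigma^k{\restriction}j=y{\restriction}j$ for almost all $k\in B$. If $z\ne y$, say $z{\restriction}j\ne y{\restriction}j$, then $z{\restriction}k\ne\sigma^k$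 for almost all $k\in B$. Removing finitely many elements from $B$, we get a pure extension forcing the guess to miss $z$. So a guess made after the stem $s$ endangers a single point $y$. There are only countably many stems, so only countably many points are endangered, and an uncountable $Z$ contains a point that escapes. The general proof is this argument for all stems at once.

\begin{lemma}\label{lem:mathias}
Let $U$ be a model of $\mathsf{ZFC}$, let $Z\in U$ be a subset of ${}^{\omega}2$ that is uncountable in $U$, and let $m$ be a Mathias real over $U$. In $U[m]$ there is no sequence $(S_n)$ with $S_n\subseteq{}^{m(n)}2$, $|S_n|\le2^n$ and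
\[
\forall z\in Z\ \exists^\infty n\quad z{\restriction}m(n)\in S_n .
\]
\end{lemma}

\begin{proof}
Suppose $(s,A)$ forces that $(\dot S_n)$ is a sequence with $\dot S_n\subseteq{}^{\dot m(n)}2$ and $|\dot S_n|\le2^n$. Replacing empty $\dot S_n$ by the singleton of the zero string, we may assume that all $\dot S_n$ are forced to be nonempty. Work in $U$. We find a pure extension of $(s,A)$ and $z\in Z$ such that $z{\restriction}\dot m(n)\notin\dot S_n$ is forced for all $n\ge|s|$. This implies the lemma, since then no condition forces $(\dot S_n)$ to be a counterexample.

\emph{Step 1: the guesses as functions of the stem.} There is an infinite $B_1\subseteq A$ such that for every nonempty finite $u\subseteq B_1$, with $t=s\cup u$, the condition $(t,B_1\setminus(\max t+1))$ decides $\dot S_{|t|-1}$. Let $A_0=A$; given $A_i$, let $b_i=\min A_i$ and choose an infinite $A_{i+1}\subseteq A_i\setminus\{b_i\}$ such that for all $u\subseteq\{b_0,\dots,b_i\}$ with $b_i\in u$ the condition $(s\cup u,A_{i+1})$ decides $\dot S_{|s\cup u|-1}$. This is possible by (M1): such a condition forces $\dot m(|s\cup u|-1)=b_i$, so there are only finitely many possibilities for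 $\dot S_{|s\cup u|-1}\subseteq{}^{b_i}2$. Put $B_1=\{b_i:i<\omega\}$. If $\max u=b_i$, then $B_1\setminus(b_i+1)\subseteq A_{i+1}$, as required. Let $S^t$ be the decided value; then $\emptyset\neq S^t\subseteq{}^{\max t}2$ and $|S^t|\le2^{|t|-1}$.

\emph{Step 2: limits.} There are an infinite $B_2\subseteq B_1$ and finite sets $T^u\subseteq{}^{\omega}2$, for $u\in[B_1]^{<\omega}$, such that for all $u$ and $j$, for all but finitely many $k\in B_2$,
\begin{equation}\label{eq:limit}
\{\sigma{\restriction}j:\sigma\in S^{s\cup u\cup\{k\}}\}\subseteq\{y{\restriction}j:y\in T^u\}.
\end{equation}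
Consider first a single $u$ and an infinite $B\subseteq B_1$. For $k\in B$ larger than all elements of $u$, the set $S^{s\cup u\cup\{k\}}$ has at most $e=2^{|s\cup u|}$ elements; enumerate it with repetitions as $\sigma^k_1,\dots,\sigma^k_e$ and extend each $\sigma^k_i\in{}^{k}2$ by zeros to an element of ${}^{\omega}2$. By compactness we can shrink $B$ so that for each $i\le e$ the extended sequences converge as $k\to\infty$ in $B$; let $T^u$ be the set of these limits. For $k\ge j$ the extension by zeros does not change $\sigma^k_i{\restriction}j$, so (\ref{eq:limit}) holds for almost all $k\in B$. Do this successively for the countably many $u$, obtaining a decreasing sequence of infinite sets, and let $B_2\subseteq B_1$ be infinite and almost contained in each of them.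

\emph{Step 3: an escaping point.} $\bigcup_uT^u$ is countable and $Z$ is not, so we can pick $z\in Z\setminus\bigcup_uT^u$. For each $u$ the finite set $T^u$ does not contain $z$, so there is $j$ with $z{\restriction}j\notin\{y{\restriction}j:y\in T^u\}$. By (\ref{eq:limit}) there is $k_u\ge j$ such that $z{\restriction}k\notin S^{s\cup u\cup\{k\}}$ for all $k\in B_2$ with $k\ge k_u$ and $k>\max u$. Choose $B_3=\{d_0<d_1<\cdots\}\subseteq B_2$ with $d_i\ge k_u$ for all $u\subseteq\{d_0,\dots,d_{i-1}\}$. For every nonempty finite $u'\subseteq B_3$, applying this to $u=u'\setminus\{\max u'\}$ we get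
\[
z{\restriction}\max u'\notin S^{s\cup u'} .
\]
Suppose $(s,B_3)$ is in the generic filter, let $n\ge|s|$ and let $t$ be the set of the first $n+1$ elements of the generic real. Then $t=s\cup u'$ with $\emptyset\ne u'\subseteq B_3$, and all later elements of the generic real are in $B_3\setminus(\max t+1)$. So $(t,B_1\setminus(\max t+1))$ is in the generic filter by (\ref{eq:filter}), and $S_n=S^t$. Also $m(n)=\max t=\max u'$. Hence $z{\restriction}m(n)\notin S_n$.
\end{proof}

The uncountability of $Z$ is needed: if $Z=\{z_i:i<\omega\}$ and $\pi:\omega\to\omega$ takes every value infinitely often, then $S_n=\{z_{\pi(n)}{\restriction}m(n)\}$ is as excluded in the lemma. The quantifier $\exists^\infty n$ cannot be weakened to $\exists n$ either: if $m(0)=0$, then $S_0=\{\emptyset\}$ catches every $z$. This is why we proved Lemma~\ref{lem:proj}(a).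

\subsection{Proof of Theorem~\ref{thm:C}}

Let $W\models\mathsf{CH}$ and let $P=P_{\omega_1}$, where $\langle P_\beta,\dot Q_\beta:\beta<\omega_1\rangle$ is the countable support iteration of Mathias forcing. By induction on $\beta\le\omega_1$, using (I1) and (I2), each $P_\beta$ is proper and $\aleph_2$-c.c.\ and forces $\mathsf{CH}$; the induction keeps going because $\mathsf{CH}$ in $W[G_\beta]$ makes $\dot Q_\beta$ a forcing of size $\aleph_1$. So $P$ preserves all cardinals and forces $\mathsf{CH}$, and $\neg\mathsf{BC}$ by Proposition~\ref{prop:CH}. It remains to prove $\mathsf{BC}_\tau$.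

\paragraph{A small dense set.} We will use an uncountable $N\prec H(\theta)$ with $N\cap\tau$ countable. To handle genericity over $N$ we need that $N$ contains only countably many relevant conditions and antichains. For this we find a dense $D\subseteq P$ with $|D|\le2^{\aleph_1}$.

Fix a definable coding of Mathias conditions by elements of ${}^{\omega}2$. By induction on $\beta\le\omega_1$ let $D_\beta$ be the set of those $p\in P_\beta$ such that for each $\gamma$ in the (countable) support of $p$, $p(\gamma)$ is the canonical name for the condition coded by $\dot c$, where $\dot c$ is a nice name for an element of ${}^{\omega}2$ built from maximal antichains of $D_\gamma$ and forced to code an element of $\dot Q_\gamma$; outside the support $p(\gamma)$ is trivial. By induction, $D_\beta$ is dense in $P_\beta$: for $\gamma<\beta$ the set $D_\gamma$ is dense in $P_\gamma$, so every $P_\gamma$-name for a real is forced to be equal to such a nice name, and hence each $p\in P_\beta$ is coordinatewise forced to be equal, thus equivalent, to an element of $D_\beta$. Also by induction $|D_\beta|\le2^{\aleph_1}$: antichains have size at most $\aleph_1$, so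 for each $\gamma$ there are at most $((2^{\aleph_1})^{\aleph_1})^{\aleph_0}=2^{\aleph_1}$ nice names $\dot c$, and thus $|D_\beta|\le\aleph_1^{\aleph_0}\cdot(2^{\aleph_1})^{\aleph_0}=2^{\aleph_1}$. Let $D=D_{\omega_1}$ and let $\mathcal A$ be the set of maximal antichains of $D$. These are maximal antichains of $P$, and $|\mathcal A|\le(2^{\aleph_1})^{\aleph_1}=2^{\aleph_1}$.

\paragraph{Choice of $N$ and $q$.} Let $\tau\ge2^{\aleph_1}$ satisfy $\mathrm{Ch}(\tau)$ in $W$. Suppose $p\in D$ forces that $\langle\dot x_\alpha:\alpha<\tau^+\rangle$ is a sequence of pairwise distinct elements of ${}^{\tau}2$. We find $q\le p$ forcing that $\dot X=\{\dot x_\alpha:\alpha<\tau^+\}$ is not Rothberger bounded. This suffices, since $P$ preserves $\tau^+$ and subsets of Rothberger bounded sets are Rothberger bounded.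

Take $N\prec H(\theta)$, $\theta$ large, containing $\tau$, the iteration, $D$, $\mathcal A$, $p$ and $\langle\dot x_\alpha:\alpha<\tau^+\rangle$, with $N\cap\tau$ countable and $N\cap\tau^+$ uncountable. Since $|D|,|\mathcal A|\le2^{\aleph_1}\le\tau$, there are injections of $D$ and $\mathcal A$ into $\tau$ in $N$; so $N\cap D$ and $N\cap\mathcal A$ are countable. The set $\varepsilon:=N\cap\omega_1$ is a countable ordinal. It is countable as $\omega_1\le\tau$, and it is transitive since each nonzero $\alpha\in N\cap\omega_1$ is the range of a function on $\omega$ that lies in $N$.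

Let $N'\prec N$ be countable with $(N\cap D)\cup(N\cap\mathcal A)\cup\{P,D,p\}\subseteq N'$. By properness there is an $(N',P)$-generic $q\le p$. Every $A\in N\cap\mathcal A$ is in $N'$, so
\begin{equation}\label{eq:generic}
\text{for every }A\in N\cap\mathcal A\text{ the set }A\cap N\ (\supseteq A\cap N')\text{ is predense below }q .
\end{equation}

Let $G\ni q$ be generic over $W$, let $C=N\cap\tau$, and let $x_\alpha$ and $X$ be the values of $\dot x_\alpha$ and $\dot X$.

\paragraph{(i) $\langle x_\alpha{\restriction}C:\alpha\in N\cap\tau^+\rangle$ belongs to $W[G_\varepsilon]$.} Let $\alpha\in N\cap\tau^+$ and $\xi\in C$. The conditions in $D$ that are incompatible with $p$ or decide $\dot x_\alpha(\xi)$ are dense, so by elementarity there is $A\in N\cap\mathcal A$ consisting of such conditions. By (\ref{eq:generic}) some $r\in A\cap N$ is in $G$. It is compatible with $p\in G$, so it decides $\dot x_\alpha(\xi)$. Hence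
\[
x_\alpha(\xi)=i\iff\text{there is }r\in N\cap D\cap G\text{ with }r\Vdash\dot x_\alpha(\xi)=i .
\]
The support of any $r\in N\cap D$ is a countable subset of $\omega_1$ lying in $N$, so it is contained in $N\cap\omega_1=\varepsilon$. Therefore $r\in G$ if and only if $r{\restriction}\varepsilon\in G_\varepsilon$: if $r{\restriction}\varepsilon=r'{\restriction}\varepsilon$ with $r'\in G$, then $r'\le r$, as $r$ is trivial from $\varepsilon$ on. Since $N$ and the restriction of the forcing relation used here are in $W$, (i) follows.

\paragraph{(ii) $x_\alpha{\restriction}C\ne x_\beta{\restriction}C$ for $\alpha\ne\beta$ in $N\cap\tau^+$.} As in (i), there is $A\in N\cap\mathcal A$ such that every $r\in A$ is incompatible with $p$ or satisfies $r\Vdash\dot x_\alpha(\xi)\ne\dot x_\beta(\xi)$ for some $\xi<\tau$. By (\ref{eq:generic}) there is $r\in A\cap N\cap G$; it is compatible with $p$, and by elementarity a $\xi$ as above can be found in $N\cap\tau=C$. So $x_\alpha(\xi)\ne x_\beta(\xi)$.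

\paragraph{The contradiction.} Clearly $\omega\subseteq C$, so $C$ is infinite. Enumerate $C$ in $W$ injectively as $c_0,c_1,\dots$, and put $z_\alpha=(x_\alpha(c_i))_{i<\omega}$ and $Z=\{z_\alpha:\alpha\in N\cap\tau^+\}$. By (i), $Z\in W[G_\varepsilon]$. By (ii), $\alpha\mapsto z_\alpha$ is injective on $N\cap\tau^+$, which is uncountable in $W$; as $P_\varepsilon$ is proper and preserves $\omega_1$, $Z$ is uncountable in $W[G_\varepsilon]$. As $\varepsilon<\omega_1$, there is a next iterand: let $m$ be the Mathias real over $W[G_\varepsilon]$ added by $\dot Q_\varepsilon$.

Suppose $X$ is Rothberger bounded in $W[G]$. By Lemma~\ref{lem:proj}(a) with $h=m$, there are $s_n\in{}^{m(n)}2$ in $W[G]$ with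
\[
\forall z\in Z\ \exists^\infty n\quad z{\restriction}m(n)=s_n .
\]
By (I1) and (M2), $W[G]$ is an extension of $W[G_{\varepsilon+1}]$ by a forcing with the Laver property. Code $s_n$ by an integer below $2^{m(n)}$; the function $n\mapsto2^{m(n)}$ is in $W[G_{\varepsilon+1}]$. So there is a sequence $(S_n)\in W[G_{\varepsilon+1}]=W[G_\varepsilon][m]$ with $s_n\in S_n\subseteq{}^{m(n)}2$ and $|S_n|\le2^n$. Then $\forall z\in Z\ \exists^\infty n\ z{\restriction}m(n)\in S_n$, which contradicts Lemma~\ref{lem:mathias} for $U=W[G_\varepsilon]$. So $X$ is not Rothberger bounded, and Theorem~\ref{thm:C} is proved. \qed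

\begin{remark}
The hypotheses enter as follows. $\mathsf{CH}$ is used for (I2), and so for the size of $D$ and $\mathcal A$. The bound $\tau\ge2^{\aleph_1}$ makes $N\cap D$ and $N\cap\mathcal A$ countable, so that properness, which is about countable models, gives a condition that is generic enough for the uncountable model $N$. The length $\omega_1$ is short enough to keep $\mathsf{CH}$ and long enough that a Mathias real is added after each stage $\varepsilon<\omega_1$.
\end{remark}

\section{The case of $\aleph_\omega$}\label{sec:alephomega}

We now prove Theorem~\ref{thm:B}. By Theorem~\ref{thm:C} it suffices to find a model of $\mathsf{CH}$ and $2^{\aleph_1}<\aleph_\omega$ in which $\mathrm{Ch}(\aleph_\omega)$ holds. From the embedding we first get a Chang-type statement for the pairs $(\lambda^{+\omega+1},\lambda^{+\omega})$ and $(\kappa^{+\omega+1},\kappa^{+\omega})$, where $\lambda=j(\kappa)$; then we collapse.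

\subsection{Chang's conjecture from the embedding}

Let $j:V\to M$ be as in Theorem~\ref{thm:B}, and let $\lambda=j(\kappa)$ and $\mu=j(\lambda)$.

\begin{lemma}\label{lem:j}
\begin{enumerate}
\item $\lambda$ is inaccessible in $V$.
\item $V$ and $M$ have the same cardinals up to and including $\lambda^{+\omega+1}$.
\item If some cardinal is $2$-huge, then the hypothesis of Theorem~\ref{thm:B} holds with this cardinal as $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) As a critical point, $\kappa$ is measurable and hence inaccessible, so $\lambda$ is inaccessible in $M$. By closure, $M$ contains all functions from ordinals below $\lambda$ to $\lambda$, and all subsets of ordinals below $\lambda$. The former shows that $\lambda$ is regular in $V$. The latter shows $P(\gamma)\subseteq M$ for $\gamma<\lambda$, so a bijection in $M$ between $P(\gamma)$ and an ordinal below $\lambda$ witnesses $2^\gamma<\lambda$ in $V$.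

(2) Cardinals of $V$ are cardinals of $M$. If an ordinal $\nu\le\lambda^{+\omega+1}$ is not a cardinal in $V$, then a surjection onto $\nu$ from a smaller ordinal is in $M$ by closure, and $\nu$ is not a cardinal in $M$.

(3) That $\kappa$ is $2$-huge means that there is $j:V\to M$ with critical point $\kappa$ and $M$ closed under $\mu$-sequences, where $\lambda=j(\kappa)$ and $\mu=j(\lambda)$. Since $\kappa<\lambda$, we have $\lambda=j(\kappa)<j(\lambda)=\mu$. The proof of (1) uses only closure under sequences of length less than $\lambda$, so $\lambda$ is inaccessible in $V$. Hence $\mu=j(\lambda)$ is inaccessible in $M$, and as $M$ is closed under $\mu$-sequences, the argument of (1) shows that $\mu$ is inaccessible in $V$. So $\lambda^{+\omega+1}<\mu$, and $M$ is closed under $\lambda^{+\omega+1}$-sequences.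
\end{proof}

The next lemma is after Levinski, Magidor and Shelah. The idea is that the pointwise image under $j$ of a model containing all ordinals below $\lambda^{+\omega+1}$ is, from the point of view of $M$, a model with the desired cardinalities one level up.

\begin{lemma}\label{lem:LMS}
For every regular $\theta>\lambda^{+\omega+1}$ and every $a\in H(\theta)$ there is $N\prec H(\theta)$ with $a,\kappa,\lambda\in N$, $|N\cap\lambda^{+\omega}|=\kappa^{+\omega}$ and $|N\cap\lambda^{+\omega+1}|=\kappa^{+\omega+1}$.
\end{lemma}

\begin{proof}
Fix $\theta$ and $a$. By elementarity of $j$ it suffices to show that the $j$-image of the statement about $\theta,a,\kappa,\lambda$ holds in $M$, that is, in $M$ there is $N\prec\mathcal H:=j(H(\theta))$ with $j(a),\lambda,\mu\in N$ and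
\[
|N\cap j(\lambda^{+\omega})|=\lambda^{+\omega},\qquad|N\cap j(\lambda^{+\omega+1})|=\lambda^{+\omega+1}.
\]
Here we used $j(\kappa^{+\omega})=(\lambda^{+\omega})^M=\lambda^{+\omega}$ and similarly for $\kappa^{+\omega+1}$, by Lemma~\ref{lem:j}(2).

In $V$ choose $H\prec H(\theta)$ with $|H|=\lambda^{+\omega+1}$ and $\lambda^{+\omega+1}\cup\{a,\kappa,\lambda\}\subseteq H$, and let $N=j''H=\{j(x):x\in H\}$. Since $N$ is the range of a $\lambda^{+\omega+1}$-sequence of elements of $M$, $N\in M$. Also $j(a),\lambda,\mu\in N$. To see $N\prec\mathcal H$ we use the Tarski--Vaught test. If $\mathcal H\models\exists y\,\psi(y,j(\vec c))$ with $\vec c\in H$, then $H(\theta)\models\exists y\,\psi(y,\vec c)$ by elementarity of $j$; since $H\prec H(\theta)$ there is a witness $y\in H$, and then $j(y)\in N$ is a witness in $\mathcal H$.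

Finally, $j(x)\in j(\lambda^{+\omega})$ if and only if $x\in\lambda^{+\omega}$. Hence $N\cap j(\lambda^{+\omega})=j''(H\cap\lambda^{+\omega})=j''\lambda^{+\omega}$, and in the same way $N\cap j(\lambda^{+\omega+1})=j''\lambda^{+\omega+1}$. By closure, $j{\restriction}\lambda^{+\omega+1}\in M$. So $M$ sees that these two sets have cardinality $\lambda^{+\omega}$ and $\lambda^{+\omega+1}$, respectively.
\end{proof}

\subsection{The collapse}

We want $\kappa^{+\omega}$ to become countable, $\kappa^{+\omega+1}$ to become $\omega_1$, and $\lambda$ to become $\omega_2$; then Lemma~\ref{lem:LMS} turns into $\mathrm{Ch}(\aleph_\omega)$, provided the models $N$ do not acquire too many ordinals when they are extended by the generic filter. Recall Hausdorff's formula $(\nu^+)^\chi=\nu^+\cdot\nu^\chi$ for infinite $\nu,\chi$. Since $\lambda$ is inaccessible, $\lambda^\chi=\lambda$ for all infinite $\chi<\lambda$, and so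
\begin{equation}\label{eq:hausdorff}
(\lambda^{+n})^{\chi}=\lambda^{+n}\qquad\text{for all }n<\omega\text{ and all infinite }\chi<\lambda .
\end{equation}

Let $g$ be generic over $V$ for $\mathrm{Col}(\omega,\kappa^{+\omega})$, the forcing with finite partial functions from $\omega$ to $\kappa^{+\omega}$. It has size $\kappa^{+\omega}<\lambda$, so $\omega_1^{V[g]}=\kappa^{+\omega+1}$ and $\lambda$ is inaccessible in $V[g]$. Let $h$ be generic over $V[g]$ for $\mathrm{Col}(\omega_1,{<}\lambda)$ as computed in $V[g]$, and let $W=V[g][h]$. By Lemma~\ref{lem:levy}, applied in $V[g]$ with $\nu=\omega_1$ and $\theta=\lambda$, we have in $W$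
\[
\omega_1=\kappa^{+\omega+1},\qquad\omega_2=\lambda,\qquad\mathsf{CH}.
\]
Moreover $2^{\omega_1}=\omega_2$ in $W$. Indeed, in $V[g]$ the forcing $\mathrm{Col}(\omega_1,{<}\lambda)$ is $\lambda$-c.c.\ and has size $\lambda$, so there are at most $(\lambda^{<\lambda})^{\omega_1}=\lambda$ nice names for subsets of $\omega_1$.

The two-step forcing $\mathrm{Col}(\omega,\kappa^{+\omega})*\mathrm{Col}(\omega_1,{<}\lambda)$ is $\lambda$-c.c., and it has a dense set $\mathbb S$ of size $\lambda$: the second coordinate can be given by a nice name for an ordinal below $\lambda$, the index of a condition in a fixed enumeration of $\mathrm{Col}(\omega_1,{<}\lambda)$ in order type $\lambda$, and there are at most $2^{\kappa^{+\omega}}\cdot\lambda^{\kappa^{+\omega}}=\lambda$ such names. From now on we force with $\mathbb S$ and write $W=V[G_{\mathbb S}]$. Cardinals $\ge\lambda$ are preserved, so $\lambda^{+\omega}=\aleph_\omega^W$ and $\lambda^{+\omega+1}=\aleph_{\omega+1}^W$.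

\begin{lemma}\label{lem:ChW}
$W\models\mathrm{Ch}(\aleph_\omega)$.
\end{lemma}

\begin{proof}
Let $\theta$ be a large regular cardinal of $W$ and $a\in H(\theta)^W$. We have $H(\theta)^W=H(\theta)^V[G_{\mathbb S}]$, so $a$ has a name $\dot a\in H(\theta)^V$. In $V$ apply Lemma~\ref{lem:LMS} to get $N\prec H(\theta)^V$ containing $\dot a,\mathbb S,\kappa,\lambda$ with $|N\cap\lambda^{+\omega}|=\kappa^{+\omega}$ and $|N\cap\lambda^{+\omega+1}|=\kappa^{+\omega+1}$. Let
\[
N[G_{\mathbb S}]=\{\sigma^{G_{\mathbb S}}:\sigma\in N\text{ is an }\mathbb S\text{-name}\}\ni a .
\]
We show that $N[G_{\mathbb S}]$ is as required in $\mathrm{Ch}(\aleph_\omega)$.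

\emph{$N[G_{\mathbb S}]\prec H(\theta)^W$.} Let $\psi$ be a formula and $\sigma\in N$ a name (finitely many parameters can be combined into one). By the maximum principle there is a name $\rho\in H(\theta)^V$ such that
\[
\Vdash_{\mathbb S}\ \text{``}H(\theta)[\dot G]\models\exists y\,\psi(y,\sigma)\to\psi(\rho,\sigma)\text{''}.
\]
This property of $\rho$ is definable over $H(\theta)^V$ from $\mathbb S$ and $\sigma$, so by elementarity $\rho$ can be taken in $N$. Hence the Tarski--Vaught test is satisfied.

\emph{$N[G_{\mathbb S}]\cap\lambda^{+\omega}$ is countable in $W$.} It suffices to consider $N[G_{\mathbb S}]\cap\lambda^{+n}$ for each $n<\omega$. An ordinal in this set has a name $\sigma\in N$ which is forced to be an element of $\lambda^{+n}$: replace a given name in $N$ by one that denotes $0$ whenever the given one does not denote an element of $\lambda^{+n}$. By elementarity there are in $N$ a maximal antichain $A\subseteq\mathbb S$ of conditions deciding $\sigma$ and the function $F:A\to\lambda^{+n}$ giving the decided values. Our ordinal is $F(r)$, where $\{r\}=A\cap G_{\mathbb S}$; so it is determined by $F$. In $V$ we have $|A|<\lambda$ by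 the $\lambda$-c.c., and as $|\mathbb S|=\lambda$, by (\ref{eq:hausdorff}) the number of functions from subsets of $\mathbb S$ of size less than $\lambda$ into $\lambda^{+n}$ is at most $\lambda^{<\lambda}\cdot(\lambda^{+n})^{<\lambda}=\lambda^{+n}$. So $N$ contains an enumeration of them by $\lambda^{+n}$, and by elementarity each $F\in N$ has an index in $N\cap\lambda^{+n}$. As $|N\cap\lambda^{+n}|\le\kappa^{+\omega}$ in $V$, there are at most $\kappa^{+\omega}$ such $F$, and $N[G_{\mathbb S}]\cap\lambda^{+n}$ is countable in $W$.

\emph{$N[G_{\mathbb S}]\cap\lambda^{+\omega+1}$ is uncountable in $W$.} It contains $N\cap\lambda^{+\omega+1}$, which has size $\kappa^{+\omega+1}=\omega_1^W$ in $V$.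
\end{proof}

In the middle part it is essential to treat each $\lambda^{+n}$ separately: there are more than $\lambda^{+\omega}$ countable sequences of ordinals below $\lambda^{+\omega}$, so the count would fail for functions into $\lambda^{+\omega}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
$W$ satisfies $\mathsf{CH}$, $2^{\aleph_1}=\aleph_2\le\aleph_\omega$ and $\mathrm{Ch}(\aleph_\omega)$. By Theorem~\ref{thm:C} with $\tau=\aleph_\omega$, forcing over $W$ with the countable support iteration of Mathias forcing of length $\omega_1$ preserves all cardinals and gives $\mathsf{CH}$, $\neg\mathsf{BC}$ and $\mathsf{BC}_{\aleph_\omega}$. The parenthetical remark on $2$-huge cardinals is Lemma~\ref{lem:j}(3).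
\end{proof}

\section{Limits at $\aleph_\omega$}\label{sec:limits}

Both parts of Theorem~\ref{thm:D} use sets of size $\aleph_{\omega+1}$ built from sequences of functions in $\prod_{n\ge1}\omega_n$. We index the coordinates by
\[
I=\bigcup_{n\ge1}\{n\}\times\omega_n,\qquad|I|=\aleph_\omega ,
\]
and for $f\in\prod_{n\ge1}\omega_n$ let $x_f\in{}^{I}2$ be given by $x_f(n,\beta)=1$ if and only if $\beta<f(n)$. For $f,f'\in\prod_{n\ge1}\omega_n$ write $f<^*f'$ if $f(n)<f'(n)$ for all but finitely many $n$.

There is a $<^*$-increasing sequence $\langle f_\alpha:\alpha<\aleph_{\omega+1}\rangle$. Given $f_\gamma$ for $\gamma<\alpha$, write $\alpha$ as an increasing union $\bigcup_{n\ge1}a_n$ with $|a_n|<\omega_n$, and let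
\begin{equation}\label{eq:falpha}
f_\alpha(n)=\sup\{f_\gamma(n)+1:\gamma\in a_n\}<\omega_n .
\end{equation}
If $\gamma\in a_k$, then $f_\gamma(n)<f_\alpha(n)$ for all $n\ge k$. For any such sequence let $X=\{x_{f_\alpha}:\alpha<\aleph_{\omega+1}\}$; then $|X|=\aleph_{\omega+1}$.

For countable $C\subseteq I$ let $C_n=\{\beta:(n,\beta)\in C\}$. The \emph{trace} $x_{f_\alpha}{\restriction}C$ is given by the sequence of the initial segments $C_n\cap f_\alpha(n)$ of $C_n$, $n\ge1$. A countable set $C_n$ of ordinals has only countably many initial segments.

\begin{proof}[Proof of Theorem~\ref{thm:D}(1)]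
Suppose that $C\subseteq I$ is countable and $K\subseteq X{\restriction}C$ is perfect. The idea is that comparison modulo finite is a Borel prewellordering of $K$ with countable classes, and that Fubini's theorem forbids this.

For $x,y\in{}^{C}2$ let $x\le^*y$ if there is $k$ such that $x(n,\beta)\le y(n,\beta)$ for all $n\ge k$ and $\beta\in C_n$. This is a Borel preorder. Let $x<^*y$ mean that $x\le^*y$ and not $y\le^*x$.

For each $x\in K$ let $\alpha(x)$ be the least $\alpha$ with $x=x_{f_\alpha}{\restriction}C$. If $\alpha(x)\le\alpha(y)$, then $x\le^*y$. So $\le^*$ is total on $K$, and $x<^*y$ implies $\alpha(x)<\alpha(y)$; thus $<^*$ is well-founded on $K$. If $x\le^*y\le^*x$ in $K$, then $x$ and $y$ agree on $\{n\}\times C_n$ for almost all $n$. For the remaining finitely many $n$ there are only countably many possibilities, so for each $x\in K$ there are only countably many such $y\in K$; they form the class of $x$.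

Let $\mu$ be an atomless Borel probability measure on $K$. If there is $x\in K$ with $\mu(\{y\in K:y<^*x\})>0$, let $x$ be $<^*$-minimal with this property and put $J=\{y\in K:y<^*x\}$; otherwise put $J=K$. Then $J$ is Borel and $\mu(J)>0$. For every $x'\in J$ the set $\{y\in J:y<^*x'\}$ is null. Together with the countable class of $x'$, also null as $\mu$ is atomless, this shows that $\{y\in J:y\le^*x'\}$ is null. By Fubini's theorem the Borel set $\{(x',y)\in J^2:y\le^*x'\}$ is null in $J^2$, and by symmetry so is $\{(x',y)\in J^2:x'\le^*y\}$. But the union of these two sets is $J^2$, which has measure $\mu(J)^2>0$, a contradiction.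
\end{proof}

For part (2) we want more: all countable projections of $X$ should be countable. We use a square sequence to choose the $f_\alpha$ coherently. Recall that a $\square_{\aleph_\omega}$-sequence is a sequence $\langle C_\alpha:\alpha<\aleph_{\omega+1}\text{ limit}\rangle$ such that $C_\alpha$ is closed and unbounded in $\alpha$, $\mathrm{otp}(C_\alpha)\le\aleph_\omega$, and $C_\gamma=C_\alpha\cap\gamma$ for all limit points $\gamma<\alpha$ of $C_\alpha$. To avoid confusion with the sets $C_\alpha$, the countable set of coordinates is now called $E$, with $E_n=\{\beta:(n,\beta)\in E\}$.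

\begin{proof}[Proof of Theorem~\ref{thm:D}(2)]
Let $\langle C_\alpha\rangle$ be a $\square_{\aleph_\omega}$-sequence. Construct $f_\alpha$ as in (\ref{eq:falpha}), but for limit $\alpha$ and all $n$ with $|C_\alpha|<\omega_n$ let $\gamma$ range over $a_n\cup C_\alpha$ instead of $a_n$; as $\omega_n$ is regular, still $f_\alpha(n)<\omega_n$. So in addition to $<^*$-increase we have, for limit $\alpha$,
\begin{equation}\label{eq:square}
f_\gamma(n)<f_\alpha(n)\quad\text{for all }\gamma\in C_\alpha\text{ and all }n\text{ with }|C_\alpha|<\omega_n .
\end{equation}
We claim that $X{\restriction}E$ is countable for every countable $E\subseteq I$. Then $X$ is Rothberger bounded by Lemma~\ref{lem:proj}(b), and $\mathsf{BC}_{\aleph_\omega}$ fails.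

Suppose $X{\restriction}E$ is uncountable. Then there is $A\subseteq\aleph_{\omega+1}$ of order type $\omega_1$ such that the $x_{f_\alpha}$, $\alpha\in A$, have distinct traces on $E$. Let $\beta=\sup A<\aleph_{\omega+1}$. Then $\mathrm{cf}(\beta)=\omega_1$, so $\mathrm{otp}(C_\beta)\le\aleph_\omega$ has cofinality $\omega_1$ and cannot be $\aleph_\omega$. Hence $|C_\beta|<\omega_k$ for some $k\ge1$. If $\gamma<\gamma'<\beta$ are limit points of $C_\beta$, then $\gamma\in C_\beta\cap\gamma'=C_{\gamma'}$ and $|C_{\gamma'}|<\omega_k$; so by (\ref{eq:square})
\[
f_\gamma(n)<f_{\gamma'}(n)\quad\text{for all }n\ge k .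
\]
Thus along the limit points of $C_\beta$ the sequence is increasing everywhere beyond the fixed index $k$, and not only modulo finite. We transfer this to $A$ by interleaving.

The limit points of $C_\beta$ are unbounded in $\beta$, as $\mathrm{cf}(\beta)=\omega_1$. So we can choose, by recursion on $i<\omega_1$, limit points $\gamma_i<\beta$ of $C_\beta$ and $\alpha_i\in A$ with $\gamma_i<\alpha_i<\gamma_{i'}$ for all $i<i'<\omega_1$. Choose $n_i\ge k$ with
\[
f_{\gamma_i}(n)<f_{\alpha_i}(n)<f_{\gamma_{i+1}}(n)\quad\text{for all }n\ge n_i ,
\]
and let $J\subseteq\omega_1$ be uncountable with $n_i=n^*$ for all $i\in J$. For $i<i'$ in $J$ and $n\ge n^*$ we get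
\[
f_{\alpha_i}(n)<f_{\gamma_{i+1}}(n)\le f_{\gamma_{i'}}(n)<f_{\alpha_{i'}}(n).
\]
So for each $n\ge n^*$ the sets $E_n\cap f_{\alpha_i}(n)$, $i\in J$, increase with $i$ inside the countable set $E_n$, and hence they are eventually constant. There is $i_0<\omega_1$ such that this happens before $i_0$ for all $n\ge n^*$ simultaneously. Thus for $i\in J\setminus i_0$ the traces of $x_{f_{\alpha_i}}$ agree on all coordinates $(n,\beta')\in E$ with $n\ge n^*$. On the finitely many $n<n^*$ there are only countably many possibilities. So two of the $x_{f_{\alpha_i}}$ have the same trace on $E$, a contradiction.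

Finally, suppose $0^\#$ does not exist. By Jensen's covering theorem, $\aleph_{\omega+1}=((\aleph_\omega^V)^+)^L$. By Jensen's theorem on squares in $L$, there is in $L$ a $\square$-sequence at the $L$-cardinal $\aleph_\omega^V$. Its defining properties are absolute and it has length $\aleph_{\omega+1}$, so it is a $\square_{\aleph_\omega}$-sequence in $V$, and $\mathsf{BC}_{\aleph_\omega}$ fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, \emph{Proper Forcing}, Handbook of Set Theory.

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.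

\bibitem{Devlin}
Devlin, \emph{Constructibility}.

\bibitem{GS}
Fred Galvin and Marion Scheepers, \emph{Borel's Conjecture in Topological Groups}, arXiv:1107.5383 (2011).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Mathias}
Mathias, \emph{Happy families}.

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}

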